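# $d$-maximal $2$-groups of arbitrarily large derived length

All groups are finite. We write $[x,y]=x^{-1}y^{-1}xy$ and $x^y=y^{-1}xy$, and $[x,y,z]=[[x,y],z]$. For a $2$-group $P$, $P^{2^i}$ is the subgroup generated by all $2^i$-th powers of elements of $P$. We use these identities many times:
$$[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z]\,[x,y]^z ,$$
and in particular
$$[x^2,g]=[x,g]^x[x,g],\qquad [x,g^2]=[x,g]\,[x,g]^g. \tag{1}$$

## 1. Groups whose Frattini subgroup is central and elementary abelian

For a $2$-group $G$, let $d(G)$ be the minimal number of generators. It equals $\dim_{\mathbb F_2}G/\Phi(G)$, where $\Phi(G)=G^2\gamma_2(G)$ is the Frattini subgroup. For the prime $2$ we have $\Phi(G)=G^2$: the quotient $G/G^2$ has exponent at most $2$, hence is abelian, so $\gamma_2(G)\le G^2$. Four textbook facts: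

* if $K\Phi(G)=G$ with $K\le G$, then $K=G$;
* $\Phi(G)<G$ if $G\ne1$;
* $\Phi(G/N)=\Phi(G)N/N$;
* if $K\le G$, then $\Phi(K)\le\Phi(G)\cap K$, because $K/(K\cap\Phi(G))$ is elementary abelian.

**Definition.** A $2$-group $G$ is *$d$-maximal* if $d(H)<d(G)$ for every proper subgroup $H<G$. For other primes the definition is the same.

Start with abelian groups. If $G$ is a product of $d$ nontrivial cyclic $2$-groups, then $\Omega_1(G)=\{x:x^2=1\}$ is a product of $d$ groups of order $2$, so $d(\Omega_1(G))=d(G)$. If $G$ is $d$-maximal, then $\Omega_1(G)$ cannot be proper, so $G$ is elementary abelian. Conversely, a proper subspace has smaller dimension. So the abelian $d$-maximal $2$-groups are exactly the elementary abelian ones. For example $C_4$ is not $d$-maximal: its subgroup of order $2$ also needs one generator.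

Among nonabelian groups of order $8$, the quaternion group $Q_8$ is $d$-maximal, since $d(Q_8)=2$ and all its proper subgroups are cyclic. The dihedral group $D_8$ is not: it contains $C_2\times C_2$.

Both groups have a Frattini subgroup of order $2$, which is central and elementary abelian. Under that hypothesis $d$-maximality is linear algebra. Let $F=\Phi(G)$ be central and elementary abelian, and put $V=G/F$, an $\mathbb F_2$-space of dimension $d(G)$. For $x\in G$, $f\in F$ we have $(xf)^2=x^2f^2=x^2$, so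
$$q:V\to F,\qquad q(xF)=x^2,$$
is well defined. Since $V$ is abelian, $[x,y]\in F$ is central of order at most $2$, and $(xy)^2=x^2\cdot x^{-1}yx\cdot y=x^2\,y[y,x]\,y=x^2y^2[x,y]$. In additive notation,
$$q(v+v')=q(v)+q(v')+[v,v'], \tag{2}$$
where $[\cdot,\cdot]:V\times V\to F$ is bilinear. The set $q(V)$ spans $F$, because $F=G^2$.

**Proposition 1.** Let $G$ be a $2$-group whose Frattini subgroup $F$ is central and elementary abelian. Then $G$ is $d$-maximal if and only if the following holds.
$$\text{For every nonzero }A\le F^*\text{ and every subspace }Y\le V\text{ with }\alpha(q(Y))=0\ (\alpha\in A):\quad \operatorname{codim}_VY>\dim A. \tag{3}$$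

*Proof.* **Only subgroups containing $F$ matter.** Let $M<G$ be proper. Then $MF$ is proper. For $m\in M$, $f\in F$ we have $(mf)^2=m^2$, so $\Phi(MF)=\Phi(M)$. Hence $M/\Phi(M)\le MF/\Phi(MF)$, both elementary abelian, and $d(M)\le d(MF)$. So $G$ is $d$-maximal iff $d(M)<d(G)$ for every proper $M\ge F$.

**Counting generators of $M$.** Let $F\le M<G$ and $Y=M/F<V$. Then $\Phi(M)$ is the span $\langle q(Y)\rangle$, so $d(M)=\dim Y+\dim F-\dim\langle q(Y)\rangle$. Since $d(G)=\dim V$, $d$-maximality says
$$\operatorname{codim}_VY>\dim F/\langle q(Y)\rangle\qquad\text{for all }Y<V. \tag{4}$$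

**Translating into functionals.** Assume (3), let $Y<V$, and let $A\le F^*$ be the annihilator of $\langle q(Y)\rangle$, so $\dim A=\dim F/\langle q(Y)\rangle$. If $A=0$, (4) says $\operatorname{codim}_V Y>0$, which is true. If $A\ne0$, (4) is (3) for this $A$. Conversely, assume (4), and let $A\neq0$ kill $q(Y)$. Then $Y\ne V$ since $q(V)$ spans $F$, and $\dim A\le\dim F/\langle q(Y)\rangle<\operatorname{codim}_VY$. $\square$

In words: no subspace of codimension at most $k$ may be killed by $k$ independent components of $q$, for $k\ge1$. For $Q_8$ we have $V=\mathbb F_2^2$ and $q=x^2+xy+y^2$, which is nonzero on every nonzero vector. So $Y=0$, with codimension $2>1$. For $D_8$, generated by two involutions, $q=xy$ vanishes on a line, of codimension $1=\dim A$. For $C_4$, $q(x)=x$ on $\mathbb F_2$, and $Y=0$ has codimension $1=\dim A$.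

In this special case $G'\le\Phi(G)$ is central, so $G$ has class at most $2$ and derived length at most $2$. What changes when $\Phi(G)$ is allowed to be large?

## 2. Larger Frattini subgroups

For odd $p$, every $d$-maximal $p$-group has class at most $2$ (Kahn). For $p=2$ there are $d$-maximal groups of class $3$, for example two groups of order $2^8$. Messab Aiech, Hanifa Zekraoui and Yassine Guerboussa, in "A note on $d$-maximal $p$-groups I", arXiv:2204.05497 (2022), ask: *what is the structure of $d$-maximal $2$-groups? Do they have bounded derived length?* The definite question is whether there is an absolute constant $c$ such that every $d$-maximal $2$-group has derived length at most $c$. There is not.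

**Theorem 2.** For every $m\ge1$ there is a $d$-maximal $2$-group of derived length exactly $m$ and class $2^m-1$. In particular there is no absolute bound on the derived length. Every nilpotency class $c\ge1$ also occurs.

Since $G^{(m)}\le\gamma_{2^m}(G)$ in every group, a group of class $2^m-1$ has derived length at most $m$; so the groups of Theorem 2 are extremal.

The second result reduces $d$-maximality in general to the linear algebra of Section 1. A $2$-group $P$ is *powerful* if $P'\le P^4$; Section 3 discusses this notion.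

**Theorem 3.** Let $G\ne1$ be a $2$-group and $F=\Phi(G)$. The following are equivalent.

* (a) $G$ is $d$-maximal.
* (b) $F$ is powerful, $[F,G]\le F^2$, and $G/F^2$ is $d$-maximal.
* (c) $F$ is powerful, $[F,G]\le F^2$, and, with $V=G/F$, $L=F/F^2$ and $q:V\to L$, $q(xF)=x^2F^2$, the following holds: for every nonzero $A\le L^*$, every subspace $Y\le V$ with $\alpha(q(Y))=0$ for all $\alpha\in A$ satisfies $\operatorname{codim}_VY>\dim A$.

If they hold, then $F=G'$, $\gamma_{i+2}(G)=F^{2^i}$ for all $i\ge0$, and $\mathrm{cl}(G)=1+\log_2\exp(F)$.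

The half of Theorem 3 that Theorem 2 needs is (c)$\Rightarrow$(a). Let us see where the proof of Proposition 1 stops working. Its first step replaced $M$ by $MF$, which was harmless because $\Phi(MF)=\Phi(M)$. In general $\Phi(MF)$ also contains $F^2$ and $[F,M]$, so $MF$ may need far fewer generators than $M$. The danger is hidden inside $F$: a subgroup of a $2$-group can need more generators than the group. For instance $C_2\wr C_4$ is generated by two elements and contains $C_2^4$. So we want an $F$ in which subgroups never need more generators than $F$ itself. Powerful groups have this property, and we shall need a slightly sharper form of it.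

One half of the comparison of $G$ with a quotient needs no hypothesis on $F$.

**Lemma 4.** If $G$ is $d$-maximal, $N\trianglelefteq G$ and $N\le\Phi(G)$, then $G/N$ is $d$-maximal.

*Proof.* For $N\le K<G$ we have $d(K/N)\le d(K)<d(G)=d(G/N)$; the last equality holds since $\Phi(G/N)=\Phi(G)/N$. $\square$

## 3. Powerful $2$-groups and their elementary abelian sections

**Definition.** A $2$-group $P$ is *powerful* if $P'\le P^4$. A normal subgroup $N\trianglelefteq P$ is *powerfully embedded* in $P$ if $[N,P]\le N^4$.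

Abelian groups are powerful. The group $M=\langle a,b: a^8=b^2=1,\ a^b=a^5\rangle$ of order $16$ is powerful and nonabelian: $[a,b]=a^4$, so $M'=\langle a^4\rangle\le M^4$. Its subgroup $N=\langle a\rangle$ is powerfully embedded, as $[N,M]=\langle a^4\rangle=N^4$. The group $Q_8$ is not powerful: $Q_8'$ has order $2$ and $Q_8^4=1$.

We use three standard facts (Lubotzky–Mann, *Powerful p-groups I*, J. Algebra 105 (1987); Dixon–du Sautoy–Mann–Segal, *Analytic pro-p groups*, Ch. 2).

* (P1) If $N$ is powerfully embedded in $P$, so is $N^2$.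
* (P2) If $P$ is powerful, then each $P^{2^i}$ is powerful and $(P^{2^i})^{2^j}=P^{2^{i+j}}$.
* (P3) Quotients of powerful groups are powerful.

**Lemma 5.** Let $P$ be a powerful $2$-group, $N\trianglelefteq E\le P$, with $E/N$ elementary abelian. Then $|E:N|\le|P:NP^2|$.

With $N=\Phi(E)$ this gives $d(E)\le d(P)$. The gain is the $N$ on the right: the more relations $N$ imposes modulo $P^2$, the better the bound.

*Proof.* We induct on $|P|$; the case $P=1$ is trivial. Let $P\ne1$ and $Q=P^2=\Phi(P)<P$. By (P2), $Q$ is powerful and $Q^2=P^4$.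

**The squaring map.** This step relates the top layer to the next one. Since $P'\le P^4$, the group $P/P^4$ is abelian, so squaring is a homomorphism on it, with image $Q/Q^2$ and with $Q/Q^2$ in its kernel (as $Q^2=P^4$). So squaring induces a surjective homomorphism $\pi:P/Q\to Q/Q^2$.

**The part of $E$ inside $Q$.** Let $K=E\cap Q$ and $N_0=N\cap Q$. Then $N_0\trianglelefteq K$ and $K\cap N=N_0$, so $K/N_0$ embeds in $E/N$ and is elementary abelian. By induction $|K:N_0|\le|Q:N_0Q^2|$. For $x\in E$ we have $x^2\in N\cap Q=N_0$. Hence $N_0Q^2/Q^2\supseteq\pi(EQ/Q)$. As $|\ker\pi|=|P/Q|/|Q/Q^2|$,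
$$|\pi(EQ/Q)|\ \ge\ \frac{|EQ/Q|\;|Q/Q^2|}{|P/Q|},\qquad\text{so}\qquad |K:N_0|\le|Q:N_0Q^2|\le\frac{|P/Q|}{|EQ/Q|}=|P:EQ|.$$

**Putting the layers together.** By Dedekind's law, $E\cap NQ=N(E\cap Q)=NK$. Hence $|E:NK|=|E\cdot NQ:NQ|=|EQ:NQ|$. Also $|NK:N|=|K:K\cap N|=|K:N_0|$. So
$$|E:N|=|E:NK|\,|K:N_0|\le|EQ:NQ|\,|P:EQ|=|P:NQ|.\qquad\square$$

## 4. Lifting $d$-maximality from $G/F^2$ to $G$

**Proposition 6** ((b)$\Rightarrow$(a)). Let $G$ be a $2$-group and $F=\Phi(G)$. If $F$ is powerful, $[F,G]\le F^2$ and $G/F^2$ is $d$-maximal, then $G$ is $d$-maximal.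

*Proof.* Let $K<G$ be proper. Then $KF<G$. The aim is $d(K)\le d(KF/F^2)$.

**Splitting $K$ along $F$.** Put $E=K\cap F$. Then $\Phi(K)\le E$, and $E/\Phi(K)\le K/\Phi(K)$ is elementary abelian. Lemma 5 with $P=F$ and $N=\Phi(K)$ gives $|E:\Phi(K)|\le|F:\Phi(K)F^2|$. Therefore
$$2^{d(K)}=|K:E|\,|E:\Phi(K)|\le|KF:F|\,|F:\Phi(K)F^2|=|KF:\Phi(K)F^2|.$$

**Recognizing the right-hand side.** In $G/F^2$ the subgroup $F/F^2$ is central and elementary abelian. So $(kf)^2\equiv k^2$ modulo $F^2$ for $k\in K$, $f\in F$, and $\Phi(KF/F^2)=\Phi(K)F^2/F^2$. Hence the right-hand side is $2^{d(KF/F^2)}$. Since $KF/F^2$ is proper in $G/F^2$,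
$$d(K)\le d(KF/F^2)<d(G/F^2)=d(G).\qquad\square$$

**Proposition 7** ((b)$\Leftrightarrow$(c)). If $[F,G]\le F^2$, then $G/F^2$ is $d$-maximal if and only if the condition on $q$ in Theorem 3(c) holds.

*Proof.* $\Phi(G/F^2)=F/F^2=L$ is central in $G/F^2$ and elementary abelian. Now apply Proposition 1 to $G/F^2$; its map $q$ is the one in (c), and condition (3) is the condition in (c). $\square$

So (c)$\Leftrightarrow$(b)$\Rightarrow$(a) is proved. To answer the question we need powerful groups $F$ of large derived length, placed as $\Phi(G)$ in a group with $[F,G]\le F^2$ and a good map $q$.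

## 5. Congruence groups over a twisted group ring, and two attempts that fail

The first candidate is a powerful group of large derived length, taken by itself. It never works. If $P$ is powerful and $P^2\ne1$, then $P^4=(P^2)^2<P^2$, so $P/P^4$ is abelian but not elementary abelian, hence not $d$-maximal. As $P^4\le\Phi(P)$, $P$ is not $d$-maximal by Lemma 4. Here $q$ is linear, and one component of it vanishes on a hyperplane. Something outside the powerful group must supply commutators that disturb the squares. We choose a powerful group on which an elementary abelian group acts by sign changes.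

**The ring.** Let $w\ge2$ be even, $X=\mathbb F_2^w$, and $b$ a bilinear form on $X$ such that
$$\omega(\chi,\psi)=b(\chi,\psi)+b(\psi,\chi)$$
is nondegenerate; for example $b((a,a'),(c,c'))=a'\cdot c$ with $a,a',c,c'\in\mathbb F_2^{w/2}$, where $\omega=a'\cdot c+a\cdot c'$. Note $\omega(\chi,\chi)=0$. Let
$$\mathcal A=\bigoplus_{\chi\in X}\mathbb Z e_\chi,\qquad e_\chi e_\psi=(-1)^{b(\chi,\psi)}e_{\chi+\psi}.$$
The product is associative: both bracketings of $e_\chi e_\psi e_\theta$ have sign exponent $b(\chi,\psi)+b(\chi,\theta)+b(\psi,\theta)$. The identity is $1=e_0$. For $w=2$ and the form above, $\mathcal A$ has basis $1,x,y,xy$ with $x^2=y^2=1$ and $yx=-xy$.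

We have $e_\chi e_\psi-e_\psi e_\chi=0$ if $\omega(\chi,\psi)=0$, and $=\pm2e_{\chi+\psi}$ if $\omega(\chi,\psi)=1$. So
$$aa'-a'a\in2\mathcal A\qquad(a,a'\in\mathcal A). \tag{5}$$

**The sign changes.** For $\psi\in X$ let $\sigma_\psi(e_\chi)=(-1)^{\omega(\psi,\chi)}e_\chi$. Since $\omega(\psi,\cdot)$ is additive, $\sigma_\psi$ is a ring automorphism; and $\psi\mapsto\sigma_\psi$ is a homomorphism. Write $\omega_\psi\cdot\sum a_\chi e_\chi=\sum\omega(\psi,\chi)a_\chi e_\chi$, with $\omega(\psi,\chi)\in\{0,1\}\subset\mathbb Z$. As $(-1)^\varepsilon-1=-2\varepsilon$ for $\varepsilon\in\{0,1\}$,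
$$\sigma_\psi(a)-a=-2\,\omega_\psi a. \tag{6}$$

**The congruence groups.** Let $s=w+3$, $R=\mathcal A/2^s\mathcal A$, and $\Gamma_i=1+2^iR$ for $i\ge2$. Since $2R$ is a nilpotent ideal, $\Gamma_i$ is a group; $\Gamma_i=1$ for $i\ge s$. If $u,v\in\Gamma_2$ and $u\equiv v$ mod $2^k$ with $k\ge2$, then $u^{-1}v\in\Gamma_k$. For $i,j\ge2$ we need three facts.

*Commutators.* We have $[\Gamma_i,\Gamma_j]\le\Gamma_{i+j+1}$. Indeed $[u,v]=1+u^{-1}v^{-1}(uv-vu)$, and for $u=1+2^ia$, $v=1+2^ja'$ we get $uv-vu=2^{i+j}(aa'-a'a)\in2^{i+j+1}R$ by (5).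

*Powers.* We have
$$\Gamma_i^2=\Gamma_{i+1},\qquad \Gamma_i^4=\Gamma_{i+2}. \tag{7}$$
First, $(1+2^ia)^2=1+2^{i+1}a+2^{2i}a^2\equiv1+2^{i+1}a$ mod $2^{i+2}$, since $2i\ge i+2$. Squaring once more gives $(1+2^ia)^4\equiv1+2^{i+2}a$ mod $2^{i+3}$. So $\Gamma_i^2\le\Gamma_{i+1}$ and $\Gamma_i^4\le\Gamma_{i+2}$. For the reverse inclusions let $l\ge i$. The congruences, applied to $1+2^la\in\Gamma_l\le\Gamma_i$, give $\Gamma_{l+1}\le\Gamma_i^2\Gamma_{l+2}$ and $\Gamma_{l+2}\le\Gamma_i^4\Gamma_{l+3}$. Using these for $l=i,i+1,i+2,\dots$ and $\Gamma_s=1$ gives $\Gamma_{i+1}\le\Gamma_i^2$ and $\Gamma_{i+2}\le\Gamma_i^4$. Since $[\Gamma_i,\Gamma_i]\le\Gamma_{2i+1}\le\Gamma_{i+2}=\Gamma_i^4$, each $\Gamma_i$ is powerful.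

*Sign changes.* Let $W\cong X$ act on $R$ through the $\sigma_\psi$. In a semidirect product with $W$, for $u=1+2^ia$, (6) gives
$$[u,\psi]=u^{-1}\sigma_\psi(u)=1+u^{-1}(\sigma_\psi(u)-u)=1-2^{i+1}u^{-1}(\omega_\psi a)\equiv1+2^{i+1}\omega_\psi a\pmod{2^{i+2}}. \tag{8}$$

**The second attempt.** Try $G^\circ=\Gamma_2\rtimes W$. By (7) and (8), its quotient by $\Gamma_3$ is the elementary abelian group $\Gamma_2/\Gamma_3\times W$, and $\Gamma_3=\Gamma_2^2$. So $\Phi(G^\circ)=\Gamma_3$, which is powerful, and $[\Gamma_3,G^\circ]\le\Gamma_4=\Gamma_3^2$. Identify $U=\Gamma_2/\Gamma_3$ and $\Gamma_3/\Gamma_4$ with $\mathbb F_2^X$, the space of functions $X\to\mathbb F_2$, via $1+4a\mapsto a$ and $1+8a\mapsto a$ mod $2$. By the facts above, $q(a)=a$ and $[a,\psi]=\omega_\psi a$, and $q(\psi)=0$ since $\psi^2=1$. So by (2)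
$$q(\psi+a)=a+\omega_\psi a\qquad(\psi\in W,\ a\in U),$$
where $\omega_\psi$ now acts by pointwise multiplication by the function $\omega(\psi,\cdot)$. This fails. Fix $\chi\in X$ and let $Y=\{\psi+a: a(\chi)=0\}$, a hyperplane of $V=W\oplus U$. The value of $q(\psi+a)$ at $\chi$ is $a(\chi)(1+\omega(\psi,\chi))=0$ on $Y$. So evaluation at $\chi$, a single functional, kills $q$ on a subspace of codimension $1$. By Proposition 1, $G^\circ/\Gamma_4$ is not $d$-maximal, and by Lemma 4 neither is $G^\circ$.

The trouble found here comes from the evaluations at the points $\chi$. All of them disappear at once if we divide $\Gamma_3/\Gamma_4$ by the line of constant functions, because evaluation at $\chi$ takes the value $1$ at the constant function $\mathbf 1$ and so does not descend. Section 7 shows that then no other functionals cause trouble. But we must divide by a *normal subgroup of the whole group*, and it must not destroy the derived length.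

## 6. The ideal $\Lambda$ and the group $G_w$

The constant function $\mathbf1$ lifts to $\sum_\chi e_\chi\in\mathcal A$. A two-sided ideal containing it and stable under the $\sigma_\psi$ must contain all its images under sign changes. For $\ell\in X^*$ put
$$f_\ell=\sum_{\chi}(-1)^{\ell(\chi)}e_\chi,\qquad \Lambda=\sum_{\ell\in X^*}\mathbb Z f_\ell .$$
For $w=2$ these are $1+x+y+xy$, $1+x-y-xy$, $1-x+y-xy$, $1-x-y+xy$.

**Lemma 8.**

1. $e_\psi f_\ell=\pm f_{\ell+b(\psi,\cdot)}$, $f_\ell e_\psi=\pm f_{\ell+b(\cdot,\psi)}$ and $\sigma_\psi(f_\ell)=f_{\ell+\omega(\psi,\cdot)}$. So $\Lambda$ is a two-sided ideal of $\mathcal A$, stable under all $\sigma_\psi$.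
2. The image of $\Lambda$ in $\mathcal A/2\mathcal A=\mathbb F_2^X$ is the line $\langle\mathbf1\rangle$.
3. $2^w\mathcal A\subseteq\Lambda$.
4. If $0\le j<w$, $\chi\in X$ and $a'\in\mathcal A$, then $2^j(e_\chi+2a')\notin\Lambda$.

*Proof.* (1) Substituting $\theta=\psi+\chi$,
$$e_\psi f_\ell=\sum_\chi(-1)^{\ell(\chi)+b(\psi,\chi)}e_{\psi+\chi}=(-1)^{\ell(\psi)+b(\psi,\psi)}\sum_\theta(-1)^{\ell(\theta)+b(\psi,\theta)}e_\theta .$$
The second formula is the same computation with $b(\chi,\psi)$ in place of $b(\psi,\chi)$. The third is immediate from the definition.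

(2) $f_\ell\equiv\sum_\chi e_\chi$ mod $2$ for every $\ell$.

(3) We have $\sum_\ell(-1)^{\ell(\chi)}f_\ell=\sum_\theta\big(\sum_\ell(-1)^{\ell(\chi+\theta)}\big)e_\theta=2^we_\chi$, because the inner sum is $2^w$ for $\theta=\chi$ and $0$ otherwise.

(4) The coefficient sum of $f_\ell$ is $\sum_\chi(-1)^{\ell(\chi)}\in\{0,2^w\}$, so $2^w$ divides the coefficient sum of every element of $\Lambda$. The coefficient sum of $2^j(e_\chi+2a')$ is $2^j$ times an odd number. $\square$

By (3) the ideal swallows everything at depth $w$; by (4) it swallows no $e_\chi$ earlier, even after an error $2a'$.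

**The group.** By Lemma 8(3), $2^s\mathcal A=8\cdot2^w\mathcal A\subseteq8\Lambda$. Let $J=1+8\Lambda/2^s\mathcal A\subseteq R$. The set $8\Lambda/2^s\mathcal A$ is a two-sided ideal of $R$ inside the nilpotent ideal $2R$. So $J$ is a group, contained in $\Gamma_3$. It is normal in $\Gamma_2$, as $u^{-1}(1+x)u=1+u^{-1}xu$, and it is stable under all $\sigma_\psi$. For later use: if $x\in8\mathcal A$, then
$$1+x\ \text{ represents an element of } J\iff x\in8\Lambda. \tag{9}$$
Set
$$G=G_w=(\Gamma_2/J)\rtimes W,\qquad F=\Gamma_3/J .$$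

**The Frattini subgroup of $G$.** By (7) and (8), $G/F\cong\Gamma_2/\Gamma_3\times W$ is elementary abelian of rank $2^w+w$, and $F=(\Gamma_2/J)^2\le\Phi(G)$. So
$$\Phi(G)=F,\qquad d(G)=2^w+w.$$
$F$ is powerful by (P3), and $F^2=\Gamma_4J/J$ by (7). Finally $[F,G]\le F^2$: modulo the normal subgroup $F^2$, $F$ commutes with $\Gamma_2/J$ since $[\Gamma_3,\Gamma_2]\le\Gamma_6$, and with $W$ since $[\Gamma_3,W]\le\Gamma_4$ by (8).

## 7. The group $G_w$ is $d$-maximal

By Propositions 6 and 7 it suffices to verify the condition on $q$ in Theorem 3(c).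

**The data.** We have $V=W\oplus U$ with $U=\Gamma_2/\Gamma_3=\mathbb F_2^X$ via $1+4a\mapsto a$ mod $2$. By Lemma 8(2), $L=\Gamma_3/\Gamma_4J=\mathbb F_2^X/\langle\mathbf1\rangle$ via $1+8a\mapsto a$. Use the form $\langle\alpha,a\rangle=\sum_\chi\alpha(\chi)a(\chi)$ on $\mathbb F_2^X$. A functional $\langle\alpha,\cdot\rangle$ descends to $L$ iff it kills $\mathbf1$, so
$$L^*=\Big\{\alpha\in\mathbb F_2^X:\ \sum_\chi\alpha(\chi)=0\Big\}.$$
In $L$, Section 5 gives
$$q(a)=a,\qquad[a,a']=0,\qquad[a,\psi]=\omega_\psi a\qquad(a,a'\in U,\ \psi\in W).$$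

**A violation is tight.** Suppose the condition fails: $0\ne A\le L^*$, $Y\le V$, $\alpha(q(Y))=0$ for all $\alpha\in A$, and $\operatorname{codim}_VY\le\dim A$. Let $B=Y\cap U$. For $a\in B$ and $\alpha\in A$ we have $\langle\alpha,a\rangle=\alpha(q(a))=0$, so $B\le A^\perp$, where $\perp$ is taken in $U=\mathbb F_2^X$. Since $\dim Y+\dim U=\dim(Y+U)+\dim B$,
$$\dim A\le\operatorname{codim}_UB\le\operatorname{codim}_UB+\operatorname{codim}_V(Y+U)=\operatorname{codim}_VY\le\dim A.$$
Equality holds throughout, so $B=A^\perp$ and $Y+U=V$.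

**$A$ is closed under multiplication by linear functions.** Let $\psi\in X$. As $Y+U=V$, there is $y=\psi+a'\in Y$ with $a'\in U$. For $a\in B$, the elements $a$, $y$ and $a+y$ all lie in $Y$. By (2), $[a,y]=q(a+y)-q(a)-q(y)$, so every $\alpha\in A$ kills $[a,y]=[a,\psi]+[a,a']=\omega_\psi a$. Hence
$$0=\langle\alpha,\omega_\psi a\rangle=\langle\omega_\psi\alpha,a\rangle\qquad\text{for all }a\in B=A^\perp,$$
so $\omega_\psi\alpha\in(A^\perp)^\perp=A$.

**$A$ contains a point function.** As $\omega$ is nondegenerate, the functions $\omega(\psi,\cdot)$ are all the linear functionals on $X$, in particular the coordinates $x_1,\dots,x_w$. So $A$ is closed under multiplication by every polynomial in the $x_i$, in particular by the function $\delta_\chi=\prod_i(1+x_i+x_i(\chi))$, which is $1$ at $\chi$ and $0$ elsewhere. Pick $0\ne\alpha\in A$ and $\chi$ with $\alpha(\chi)=1$. Then $\delta_\chi=\delta_\chi\alpha\in A\le L^*$. But the values of $\delta_\chi$ sum to $1\ne0$, a contradiction. So $G_w$ is $d$-maximal. $\square$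

The last line is the only place where the division by $J$ enters, and it removes precisely the obstruction of Section 5.

## 8. Derived length and class of $G_w$

**$G'=F$.** Knowing this, we only have to follow the derived series of $F$. As $G/F$ is abelian, $G'\le F$. The image of $G'$ in $L=\mathbb F_2^X/\langle\mathbf1\rangle$ contains all $\omega_\psi a$ with $a\in U$. For $0\ne\chi\in X$ there is $\psi$ with $\omega(\psi,\chi)=1$, and $\omega_\psi\delta_\chi=\delta_\chi$. So the image contains the classes of all functions vanishing at $0$. Together with $\mathbf1$ these span $\mathbb F_2^X$. So $G'F^2=F$, and since $F^2=\Phi(F)$, $G'=F$.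

Let $j_k=2^{k+2}-1$, so that $j_0=3$ and $j_{k+1}=2j_k+1$.

**Upper bound.** From $[\Gamma_j,\Gamma_j]\le\Gamma_{2j+1}$ we get $F^{(k)}\le\Gamma_{j_k}J/J$ by induction on $k$. If $j_k-3\ge w$, then $j_k\ge s$ and $\Gamma_{j_k}=1$, so $F^{(k)}=1$.

**Lower bound.** We show that explicit elements survive down to depth $w$. *Claim: for each $k\ge0$ and each $0\ne\chi\in X$, $\Gamma_3^{(k)}$ contains an element represented by $1+2^{j_k}(e_\chi+2a)$ for some $a\in\mathcal A$.* For $k=0$ take $1+8e_\chi$. For the step from $k$ to $k+1$ write $j=j_k$. Choose $\psi$ with $\omega(\psi,\chi)=1$ and put $\psi'=\chi+\psi$. Then $\omega(\psi,\psi')=\omega(\psi,\chi)+\omega(\psi,\psi)=1$, so $\psi,\psi'\ne0$. By induction there are $u=1+2^j(e_\psi+2a)$ and $v=1+2^j(e_{\psi'}+2a')$ in $\Gamma_3^{(k)}$. By (5),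
$$(e_\psi+2a)(e_{\psi'}+2a')-(e_{\psi'}+2a')(e_\psi+2a)\in\pm2e_{\psi+\psi'}+4\mathcal A=\pm2e_\chi+4\mathcal A,$$
since each of the other three commutators has a factor $2$ in front. Since $u^{-1}v^{-1}\equiv1$ mod $2$ and $-e_\chi=e_\chi-2e_\chi$,
$$[u,v]=1+u^{-1}v^{-1}(uv-vu)=1+2^{2j+1}(e_\chi+2a'')$$
for some $a''$. As $2j+1=j_{k+1}$, the claim follows.

Now let $j_k-3<w$. By Lemma 8(4), $2^{j_k-3}(e_\chi+2a)\notin\Lambda$, so by (9) the element of the claim is not in $J$. Hence $F^{(k)}=\Gamma_3^{(k)}J/J\ne1$.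

**The value.** So $G^{(k+1)}=F^{(k)}$ is trivial iff $2^{k+2}-4\ge w$, that is, iff $2^{k+2}\ge w+4$. As $G\neq 1$ and $G'=F\ne1$,
$$\mathrm{dl}(G_w)=\lceil\log_2(w+4)\rceil-1.$$
For $w=2^m-2$ with $m\ge2$ we have $2^m<w+4=2^m+2\le2^{m+1}$, so $\mathrm{dl}(G_w)=m$.

**The class.** This follows from a statement that will also give the last part of Theorem 3.

**Proposition 9.** Let $G\ne1$ be a $2$-group such that $F=\Phi(G)$ is powerful, $[F,G]\le F^2$ and $F=G'$. Then $\gamma_{i+2}(G)=F^{2^i}$ for all $i\ge0$, and $\mathrm{cl}(G)=1+\log_2\exp(F)$.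

*Proof.* Put $P_i=F^{2^i}$. By (P2), $P_{i+1}=P_i^2$ and $P_i^4=P_{i+2}$. $F$ is powerfully embedded in itself, so by (P1) each $P_i$ is powerfully embedded in $F$, which gives $[P_i,F]\le P_i^4=P_{i+2}$.

**$[P_i,G]\le P_{i+1}$ for all $i\ge0$.** This gives one inclusion for the lower central series. The case $i=0$ is the hypothesis. Let $i\ge1$, $x\in P_{i-1}$, $g\in G$, and $y=[x,g]$, which lies in $P_i$ by induction. By (1), $[x^2,g]=y^xy=y[y,x]y=y^2[y,x]^y$. Here $y^2\in P_{i+1}$ and $[y,x]\in[P_i,F]\le P_{i+2}\le P_{i+1}$, so $[x^2,g]\in P_{i+1}$. The elements $x^2$ generate $P_i$, and modulo $P_{i+1}\trianglelefteq G$ they are central. So $[P_i,G]\le P_{i+1}$.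

**$\gamma_{i+2}(G)=P_i$.** For $i=0$ this is $G'=F$. Assume it up to $i$. Then $\gamma_{i+3}(G)=[P_i,G]\le P_{i+1}$. For the converse, work modulo $\gamma_{i+3}(G)$. There $P_i=\gamma_{i+2}(G)$ is central and generated by the $[u,g]$ with $u\in\gamma_{i+1}(G)$, $g\in G$. By (1), $[u^2,g]=[u,g]^u[u,g]\equiv[u,g]^2$. Moreover $u^2\in\gamma_{i+2}(G)$: if $i=0$, then $u^2\in F=\gamma_2(G)$; if $i\ge1$, then $u\in\gamma_{i+1}(G)=P_{i-1}$ and $u^2\in P_i=\gamma_{i+2}(G)$. So $[u,g]^2\equiv[u^2,g]\equiv1$. Thus $P_i/\gamma_{i+3}(G)$ is abelian and generated by elements of order at most $2$, so $P_{i+1}=P_i^2\le\gamma_{i+3}(G)$.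

**The class.** $\gamma_{i+2}(G)=1$ iff $F^{2^i}=1$ iff $\exp(F)$ divides $2^i$. As $G\ne1$, this gives $\mathrm{cl}(G)=1+\log_2\exp(F)$. $\square$

*End of the proof of Theorem 2.* $G_w$ satisfies the hypotheses of Proposition 9. By (P2) and (7), $\gamma_{i+2}(G_w)=F^{2^i}=\Gamma_{3+i}J/J$. If $i\ge w$, this is trivial since $3+i\ge s$. If $i<w$, it contains the class of $1+2^{3+i}e_0$, which is not in $J$ by Lemma 8(4) and (9). So $\mathrm{cl}(G_w)=w+1$. For $w=2^m-2$, $m\ge2$, the class is $2^m-1$ and the derived length is $m$. For $m=1$ take $C_2$, of derived length $1$ and class $1$.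

For the remaining classes, let $c\ge2$ and choose an even $w\geq 2$ with $c\le w+1$. Then $G_w/\gamma_{c+1}(G_w)$ has class $c$, and it is $d$-maximal by Lemma 4 since $\gamma_{c+1}(G_w)\le G_w'=F$. Class $1$ is given by $C_2$. $\square$

The smallest case is $w=2$. The four elements $f_\ell$ listed in Section 6 have a sign matrix $H$ with $HH^{T}=4I$, so $|\mathcal A:\Lambda|=|\det H|=16$ and $|F|=|\mathcal A:\Lambda|=16$. Hence $|G_2|=|\Gamma_2/\Gamma_3|\cdot|F|\cdot|W|=2^4\cdot2^4\cdot2^2=2^{10}$, with $d(G_2)=6$, derived length $2$ and class $3$. Here $F$ is abelian with $d(F)=\dim L=3$ and, by Proposition 9, exponent $4$; so $F\cong C_4\times C_2\times C_2$.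

## 9. Why $\Phi(G)$ must be powerful: (a)$\Rightarrow$(b)

Let $G$ be a $d$-maximal $2$-group and $F=\Phi(G)$. We must show $[F,G]\le F^2$ and $F'\le F^4$; that $G/F^2$ is $d$-maximal is Lemma 4. Throughout, Lemma 4 lets us divide by any normal subgroup of $G$ inside $F$.

**Step 1: $[F,G]\le F^2$.** The point is to find, if this fails, one explicit proper subgroup with too many generators. Divide by $\Phi(F)=F^2$; the Frattini subgroup of the quotient is $F/F^2$. So we may assume $F$ is elementary abelian, and must show $F\le Z(G)$. Suppose not. Then $G$ acts nontrivially on $F$, hence on $F^*=\mathrm{Hom}(F,\mathbb F_2)$, and some $f\in F^*$ is not $G$-invariant. Let $H=\mathrm{Stab}_G(f)$. It contains $F$, as $F$ is abelian. Let $|G:H|=2^m>1$, and let $\mathcal M\le F^*$ be the span of the orbit of $f$. Since $G/F$ is abelian, $H$ is normal in $G$, so $H$ is the stabilizer of every element of the orbit, and $H$ acts trivially on $\mathcal M$.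

The subgroup $\mathcal M^\perp=\{a\in F:\mu(a)=0\text{ for all }\mu\in\mathcal M\}$ is normal in $G$. Divide by it. The quotient is $d$-maximal, the dual of its Frattini subgroup is $\mathcal M$, and the image of $H$ has index $2^m$ and centralizes the new $F$, because it acts trivially on the dual. So now $F^*=\mathcal M$ and $[F,H]=1$.

*$\Phi(H)$ is small.* Let $h\in H$, $g\in G$, and $a=[h,g]\in F$. Then $h^g=ha$, and $h$ commutes with $a$, so $(h^2)^g=(ha)^2=h^2a^2=h^2$. Hence every $h^2$ is in $Z(G)\cap F$, and $\Phi(H)\le Z(G)\cap F$. If $a\in F\cap Z(G)$ and $f(a)=0$, then every element of the orbit of $f$ vanishes at $a$, since $a$ is fixed by $G$; so all of $\mathcal M=F^*$ vanishes at $a$ and $a=1$. Thus $f$ is injective on $F\cap Z(G)$, and $|\Phi(H)|\le|F\cap Z(G)|\le2$.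

*Contradiction.* $H$ is proper, so $d(H)<d(G)$, that is, $|H:F|\,|F:\Phi(H)|<|G:F|=|G:H|\,|H:F|$. So $|F:\Phi(H)|<2^m$ and $|F|<2^{m+1}$. But $\mathcal M$ contains the $2^m$ elements of the orbit, all nonzero, and also $0$. Its order is a power of $2$ exceeding $2^m$, so $|F|=|\mathcal M|\ge2^{m+1}$, a contradiction.

**Step 2: with $N=F^2$, $[N,G]\le\Phi(N)$ and $[F,F]\le\Phi(N)$.** This pushes $F'$ into $(F^2)^2$, which is close to, but not yet, $F^4$. Divide by $\Phi(N)=N^2$. Then $N=F^2$ is elementary abelian, $[F,G]\le N$ by Step 1, and we must show $[N,G]=[F,F]=1$.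

*$F$ is abelian modulo $[N,G]$.* For $a\in F$, $g\in G$, (1) gives
$$[a,g^2]=[a,g][a,g]^g=[a,g]^2[a,g,g]=[a,g,g]\in[N,G], \tag{10}$$
since $[a,g]\in N$ has order at most $2$. As $F$ is generated by the squares $g^2$, we get $[F,F]\le[N,G]$. So $F/[N,G]$ is abelian, generated by the images of the $g^2$, and its squares are generated by the images of the $g^4$:
$$N=\langle g^4:g\in G\rangle\,[N,G]. \tag{11}$$

*Fourth powers are nearly central.* Let $g,h\in G$ and $c=[g,h]\in F$. Then $g^h=gc$, and $(g^2)^h=(gc)^2=g^2c^gc=g^2n$ with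
$$n=c^gc=c[c,g]c=c^2[c,g]^c\in N .$$
Since $N$ is elementary abelian and normal, $n^{g^2}n=n^2[n,g^2]=[n,g^2]$, and $[n,g^2]=[n,g,g]$ by (10). So
$$(g^4)^h=(g^2n)^2=g^4\,n^{g^2}n=g^4[n,g,g],\qquad\text{that is,}\qquad [g^4,h]\in[N,G,G].$$

*Conclusion.* For fixed $h$, the map $n\mapsto[n,h]$ is a homomorphism on the abelian normal subgroup $N$. By (11) and the previous paragraph, its values lie in $[N,G,G]$. So $[N,G]\le[N,G,G]$, hence $[N,G]=[N,G,G]=[N,G,G,G]=\cdots$, and since $G$ is nilpotent, $[N,G]=1$. Then also $[F,F]\le[N,G]=1$. In the original group this is the claim.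

**Step 3: $F$ is powerful.** We show that $(F^2)^2$ can be replaced by $F^4$. Let $P=F/F^4$ and $D=P'$. By Step 2, $D\le\Phi(\Phi(P))$. Suppose $D\ne1$. Since $P$ is nilpotent, $[D,P]<D$, and $D/[D,P]$ is a nontrivial abelian $2$-group, so $[D,P]D^2<D$. Divide $P$ by the normal subgroup $[D,P]D^2$. Now $D=P'\neq1$ is central in $P$ and elementary abelian; still $D\le\Phi(\Phi(P))$, and $x^4=1$ for all $x\in P$. By (1), $[x^2,y]=[x,y]^x[x,y]=[x,y]^2=1$. So $\Phi(P)=\langle x^2:x\in P\rangle$ is central and generated by elements of order at most $2$, hence elementary abelian. Then $D\le\Phi(\Phi(P))=1$, a contradiction. So $P'=1$, that is, $F'\le F^4$.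

This proves (a)$\Rightarrow$(b). With Propositions 6 and 7, (a), (b) and (c) are equivalent.

**Step 4: $F=G'$.** This is the missing hypothesis of Proposition 9. Since $G'\le F$, the group $G/G'$ is $d$-maximal by Lemma 4. It is abelian, so by Section 1 it is elementary abelian, and $F=\Phi(G)\le G'$. Hence $F=G'$, and Proposition 9 gives $\gamma_{i+2}(G)=F^{2^i}$ for all $i\ge0$ and, for $G\ne1$, $\mathrm{cl}(G)=1+\log_2\exp(F)$. This completes the proof of Theorem 3. $\square$
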